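\title{The hitting distribution of a random ray in a simply connected planar domain can have dimension greater than one}

\begin{abstract}
Start a fixed unbounded curve at a point $x$ of a bounded simply connected planar domain, rotate it about $x$ by a uniform random angle, and record the point where it first leaves the domain. A question of Benjamini and Shamov asks whether the law of this point has Hausdorff dimension at most one for almost every $x$. We show that the answer is negative, already when the curve is a straight ray: we construct a bounded simply connected domain in which this law has dimension greater than $1.003$ for every starting point. The boundary is an iterated zigzag of thin teeth that steers every ray toward walls that are more and more nearly parallel to it.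
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $\gamma:[0,\infty)\to\mathbb R^2$ be a continuous curve with $\gamma(0)=0$ and unbounded image, and let $\Omega\subset\mathbb R^2$ be a bounded simply connected domain (a domain is a connected open set). Place the initial point of $\gamma$ at a point $x\in\Omega$, the \emph{root}, and rotate the curve about $x$ by an angle $\theta\in[0,2\pi]$. The resulting curve $t\mapsto x+\operatorname{rot}_\theta\gamma(t)$ leaves $\Omega$ at the time
\[
\tau(\theta)=\inf\{t\ge0:\ x+\operatorname{rot}_\theta\gamma(t)\notin\Omega\},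
\]
which is finite because $|\gamma(t)|>\operatorname{diam}\Omega$ for some $t$. The \emph{hitting point} $Y_x(\theta)=x+\operatorname{rot}_\theta\gamma(\tau(\theta))$ lies on $\partial\Omega$. The inequality $\tau(\theta)>t$ says that the compact set $x+\operatorname{rot}_\theta\gamma([0,t])$ is contained in the open set $\Omega$, and this condition is open in $\theta$. So $\tau$ is lower semicontinuous and $Y_x$ is a Borel map. The \emph{hitting measure} $\mu_x$ is the law of $Y_x(\theta)$ when $\theta$ is uniformly distributed on $[0,2\pi]$; it is a Borel probability measure on $\partial\Omega$.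

For $E\subset\mathbb R^2$ and $D\ge0$, the Hausdorff measure $\mathcal H^D(E)$ is the limit as $\delta\downarrow0$ of $\inf\sum_j(\operatorname{diam}U_j)^D$, where the infimum is taken over countable covers of $E$ by sets $U_j$ of diameter less than $\delta$, and $\dim_HE=\inf\{D:\mathcal H^D(E)=0\}$. The dimension of a Borel measure $\mu$ is the smallest size of a set that carries it:
\[
\dim\mu=\inf\{\dim_HE:\ \mu(E^c)=0\},
\]
where $\mu(E^c)=0$ means that $E^c$ is contained in a Borel set of measure zero. The boundary of $\Omega$ may be very rough, but the curve reaches only part of it, and $\dim\mu_x$ measures the part that is reached with probability one. The following question comes from Benjamini and Shamov~\cite{BS}.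

\begin{quote}
\textbf{Question.} Is it true that for every $\gamma$ and every $\Omega$ as above, $\dim\mu_x\le1$ for Lebesgue almost every root $x\in\Omega$?
\end{quote}

The answer is no, already for a straight ray, and in our example the inequality fails at every root.

\begin{theorem}\label{thm:main}
Let $\gamma(t)=(t,0)$. There is a bounded simply connected domain $\Omega\subset\mathbb R^2$ such that for every $x\in\Omega$
\[
\dim\mu_x\ \ge\ D:=1+\frac{\log\frac43-\eta\log 18}{\log(12\cdot10^{16})}>1.003,\qquad\text{where}\quad \eta=\frac{\log 6}{\log(\frac23 10^{16})}.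
\]
\end{theorem}

In a small domain a curve that begins with a straight segment cannot be told from a ray, and this extends the theorem to more curves.

\begin{corollary}\label{cor:curves}
Let $\gamma$ be continuous and unbounded, and suppose that $\gamma|_{[0,a]}$ is an injective parametrization of a straight segment of length $L>0$ starting at $0$. Then there is a bounded simply connected domain $\Omega'$ with $\dim\mu_x\ge D>1.003$ for every $x\in\Omega'$. In particular, this holds for every unbounded polygonal curve whose first edge has positive length.
\end{corollary}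

Section~\ref{sec:idea} explains why one expects the value one, shows the mechanism that defeats it on a single triangle, and accounts for each term in $D$. The domain is built in Section~\ref{sec:domain}, the rays are followed through it in Section~\ref{sec:rays}, the two measure estimates are in Section~\ref{sec:estimates}, and both results are proved in Section~\ref{sec:proof}.

\section{Walls and a single tooth}\label{sec:idea}

Until the proof of the corollary, $\gamma$ is the ray. We write $|G|$ for the Lebesgue measure of a set $G\subset\mathbb R$.

\subsection*{Why one is the natural value}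

For the ray, $Y_x(\theta)=x+\tau(\theta)(\cos\theta,\sin\theta)$, so $\mu_x$ is the uniform measure lifted to the graph of $\tau$ in polar coordinates about $x$. Recall three standard facts: Lipschitz maps do not increase $\dim_H$; the dimension of a countable union is the supremum of the dimensions; and a subset of a line or circle has dimension at most one, with equality if it is not Lebesgue null.

First, $\dim\mu_x\ge1$ in every domain. The radial projection $p\mapsto(p-x)/|p-x|$ is Lipschitz on $\partial\Omega$, which stays at a positive distance from $x$, and it maps $Y_x(\theta)$ to $(\cos\theta,\sin\theta)$. If $\mu_x(E^c)=0$, the projection of $E\cap\partial\Omega$ therefore contains almost every point of the unit circle, and $\dim_HE\ge1$. Second, $\dim\mu_x\le1$ if $\dim_H\partial\Omega=1$, as for a polygon, and more generally if almost all of $[0,2\pi]$ is covered by countably many sets on each of which $\tau$ is Lipschitz: the union of the images of these sets under $Y_x$ carries $\mu_x$ and has dimension at most one. A counterexample needs a set of directions of positive measure on which the exit distance is very steep. The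 next computation shows when that happens.

\subsection*{A fan of rays meeting a wall}

Points of the plane are written $(u,v)$, and $v$ is called the \emph{height}. The \emph{slope} of a non-horizontal line is $du/dv$, so vertical lines have slope $0$. For a root $x=(x_1,x_2)$ the upward ray of slope $s$ is
\[
\Gamma_s=\{x+\ell(s,1):\ \ell\ge0\},
\]
and the parameter $\ell$ is the height gained above $x$. Consider a line $\{u-\sigma v=\text{const}\}$ of slope $\sigma$. The point $x+\ell(s,1)$ lies on it exactly when $(s-\sigma)\ell=K$, where $K=\text{const}-x_1+\sigma x_2$ does not depend on $s$. If $\Gamma_s$ and $\Gamma_{s'}$, with $s,s'\ne\sigma$, meet the line at parameters $\ell,\ell'>0$, then $s-s'=K(1/\ell-1/\ell')$, that is,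
\begin{equation}\label{eq:wall}
|\ell-\ell'|=\frac{\ell'}{|s-\sigma|}\,|s-s'| .
\end{equation}
A wall spreads a fan of rays by the factor $\ell'/|s-\sigma|$. This factor is bounded when the rays meet the wall at a definite angle, and it is large only when the wall is almost parallel to the rays.

This suggests a positive answer to the question. One can line the boundary with spikes that point at a chosen root, so that the rays from that root graze their sides. From another root the same spikes are seen at a definite angle, and \eqref{eq:wall} then describes a Lipschitz dependence on the direction. The words ``for almost every root'' discard the roots to which the boundary was tuned. What the guess overlooks is that the boundary can sort the rays by slope before they arrive, whatever root they come from.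

\subsection*{One tooth sorts the rays}

Let $T$ be the closed triangle with vertices $a=(0,0)$, $b=(0,1)$, $c=(\frac38,\frac32)$. Its side $ac$ has slope $\frac14$ and its side $bc$ has slope $\frac34$. For points $p,p'$ we write $(p,p')$ and $[p,p']$ for the open and the closed segment.

\begin{lemma}\label{lem:sort}
Let $0<t<1$ and $0<w<1$, and suppose that the upward ray of slope $t$ from $(0,w)$ does not pass through $c$. Put $w^*(t)=\frac32-\frac3{8t}$. The ray enters $\operatorname{int}T$ and leaves $T$ through $(a,c)$ if $w<w^*(t)$, and through $(b,c)$ if $w>w^*(t)$. In the first case $t>\frac14$, and in the second case $t<\frac34$.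
\end{lemma}

\begin{proof}
The ray is $(\ell t,w+\ell)$, $\ell\ge0$. For $\ell>0$ it lies in $\{u>0\}$, so it enters $\operatorname{int}T$ and leaves $T$ at a point of $(a,c)$ or $(b,c)$. The affine function $g(u,v)=v-u/t$ equals $w$ along the ray, and $g(a)=0$, $g(b)=1$, $g(c)=w^*(t)$. If the exit point lies on $(a,c)$, then $w$ is a proper convex combination of $0$ and $w^*(t)$; since $w>0$, this gives $0<w<w^*(t)$. If it lies on $(b,c)$, then $w$ is a proper convex combination of $1$ and $w^*(t)$; since $w<1$, this gives $w^*(t)<w<1$. The two conclusions exclude each other, which proves the dichotomy. Finally, $w^*(t)>0$ means $t>\frac14$, and $w^*(t)<1$ means $t<\frac34$.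
\end{proof}

For instance, rays of slope $t\le\frac14$ all leave through $bc$, rays of slope $t\ge\frac34$ all leave through $ac$, and rays of slope $\frac12$ leave through $ac$ or $bc$ according to whether they enter below or above height $\frac34$.

Here is the gain. Rays with slopes in $(0,1)$ that cross the vertical segment $ab$ differ from it in slope by less than $1$. Open $ab$ and attach $T$ behind it. The side $ac$ is reached only by slopes in $(\frac14,1)$ and has slope $\frac14$; the side $bc$ is reached only by slopes in $(0,\frac34)$ and has slope $\frac34$. In both cases $|s-\sigma|<\frac34$, so the guaranteed spreading factor in \eqref{eq:wall} improves from $\ell'$ to $\frac43\ell'$. The position of the root played no role.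

The step can be repeated. The linear map $(u,v)\mapsto\frac32(\frac14v+\frac34u,\,v)$ sends $ab$ to $ac$ and sends slope $t'$ to slope $\frac14+\frac34t'$, hence $(0,1)$ onto $(\frac14,1)$. In the coordinates given by this map, a ray leaving through $ac$ is again a ray of slope in $(0,1)$ crossing a vertical segment, and smaller teeth can be attached. A similar map, written in the next section, serves $bc$. After $n$ steps each ray meets a wall that is parallel to it up to $(\frac34)^n$, and the height of the crossing point varies with the slope at rate at least $(\frac43)^n$ times the height gained. The limiting height is steeper at each finer scale, in the manner of a Weierstrass function.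

\begin{remark}
The two slope intervals must overlap. A side of slope $\sigma_1\in(0,1)$ from $a$ and a side of slope $\sigma_2\in(0,1)$ from $b$ meet at height $\sigma_2/(\sigma_2-\sigma_1)$, which gives a point of $\{u>0\}$ only if $\sigma_1<\sigma_2$. The intervals $(\sigma_1,1)$ and $(0,\sigma_2)$ then have total length greater than $1$, so the longer one has length greater than $\frac12$.
\end{remark}

\subsection*{Where the exponent comes from}

A lower bound for the dimension follows from an upper bound for the mass of small balls (Lemma~\ref{lem:mass}). Fix a ray, its hitting point $y$ and a radius $r$. Suppose that all rays ending in $B(y,r)$ cross the same wall of generation $n$, at height at least $d$ above the root, and pretend that they stop there. By \eqref{eq:wall} their slopes fill a set of measure at most $2r(\frac34)^n/d$. If $r$ is about $\epsilon^n$, this is about $r^{1+\log(4/3)/\log(1/\epsilon)}$.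

Both assumptions have a price. The teeth will have relative size about $\kappa=10^{-16}$, and walls of generation $n$ will have height at most $(\frac32\kappa)^n$. To make sure that only one such wall matters we take $\epsilon=\kappa/12$ (Lemma~\ref{lem:margin}); this gives the denominator $\log(12\cdot10^{16})$ in $D$. The radius is then smaller than the wall by a factor of up to $18^n$. At so fine a scale it matters that the rays continue into later teeth, whose sides fold over the same heights. This costs a factor $6$ for each generation needed to descend from the size of the wall to the size of the ball, that is, $18^{\eta n}$ in total (Lemma~\ref{lem:overlap}). The net gain per generation is $\log\frac43-\eta\log18$, and $\kappa$ is taken very small in order to make it positive.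

\section{The domain}\label{sec:domain}

\subsection*{Teeth of the first generation}

Fix
\[
\lambda=\tfrac34,\qquad \kappa=10^{-16},\qquad q=1-\kappa,\qquad \beta=\tfrac32\kappa ,
\]
and for $k\ge0$ put $\zeta_k=q^k$ and $\delta_k=\zeta_k-\zeta_{k+1}=\kappa q^k$. The points $(0,\zeta_k)$ cut the segment $S=\{0\}\times[0,1]$ into infinitely many pieces that accumulate at the origin. On each piece we place a homothetic copy of $T$:
\[
a_k=(0,\zeta_{k+1}),\qquad b_k=(0,\zeta_k),\qquad c_k=a_k+\delta_k(\tfrac38,\tfrac32)=b_k+\delta_k(\tfrac38,\tfrac12).
\]
The closed triangle $T_k=a_k+\delta_kT$ with vertices $a_k,b_k,c_k$ is a \emph{tooth}, and the open segment $M_k=(a_k,b_k)$ is its \emph{mouth}. A ray that travels up through $T_k$ has the side $a_kc_k$ on its right and $b_kc_k$ on its left. We attach to these sides the symbols $R_k$ and $L_k$, called \emph{letters of index $k$}, and the affine maps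
\[
A_{R_k}(u,v)=a_k+\tfrac{3\delta_k}{2}\big(\tfrac14v+\tfrac34u,\ v\big),\qquad A_{L_k}(u,v)=b_k+\tfrac{\delta_k}{2}\big(\tfrac34v-\tfrac34u,\ v\big),
\]
which satisfy $A_{R_k}(S)=[a_k,c_k]$ and $A_{L_k}(S)=[b_k,c_k]$.

The teeth of later generations are the images of the $T_k$ under compositions of these maps, and the difficulty is to keep them all disjoint. For this we need a container: a set $\Delta$ that holds all teeth $T_k$ together with its own images under the maps $A_i$, without overlaps. We take
\[
\Delta=\{(u,v):\ u\ge0,\ \ u\le v/10,\ \ v-2u\le1\},
\]
the triangle with vertices $(0,0)$, $(0,1)$, $(\frac18,\frac54)$. See Figure~\ref{fig:teeth}.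

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=9,yscale=2.3]
\fill[gray!15] (0,0)--(0,1)--(0.375,1.5)--cycle;
\fill[gray!65] (0,0)--(0.375,1.5)--(0.609,1.875)--cycle;
\fill[gray!65] (0,1)--(0.375,1.5)--(0.422,1.625)--cycle;
\fill[gray!15] (0,-1)--(0,0)--(0.375,0.5)--cycle;
\fill[gray!65] (0,-1)--(0.375,0.5)--(0.609,0.875)--cycle;
\fill[gray!65] (0,0)--(0.375,0.5)--(0.422,0.625)--cycle;
\draw[thick] (0,-1)--(0.375,0.5)--(0,0)--(0.375,1.5)--(0,1);
\draw[dashed] (0,-1)--(0,1);
\draw[dotted,thick] (0,0)--(0.68,1.36);
\draw[->,thick] (-0.045,0.4)--(0.156,0.623);
\draw[->,thick] (-0.045,0.4)--(0.056,1.075);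
\node[left] at (-0.045,0.4) {$x$};
\node[left] at (0,1) {$b_k$};
\node[left] at (0,0) {$a_k=b_{k+1}$};
\node[left] at (0,-1) {$a_{k+1}$};
\node at (0.345,1.66) {$c_k$};
\node at (0.15,0.95) {$T_k$};
\node at (0.11,-0.15) {$T_{k+1}$};
\node[right] at (0.609,1.875) {$A_{R_k}\Delta$};
\node[above] at (0.15,1.5) {$A_{L_k}\Delta$};
\draw[->] (0.17,1.52)--(0.25,1.36);
\end{tikzpicture}
\caption{Two consecutive teeth $T_k$, $T_{k+1}$ (light gray) with their mouths (dashed), stretched horizontally. The dark triangles are the images of the container $\Delta$ attached to the sides of the teeth; all later teeth lie in them. The dotted line $v-2u=\zeta_{k+1}$ separates the two groups. Of the two rays from $x$, the one of slope $0.9$ must leave $T_k$ through the right side $a_kc_k$ and the one of slope $0.15$ through the left side $b_kc_k$.}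
\label{fig:teeth}
\end{figure}

\begin{lemma}\label{lem:container}
\begin{enumerate}
\item[(a)] For each $k$, the triangles $T_k$, $A_{R_k}\Delta$, $A_{L_k}\Delta$ lie in $\Delta$, and their points have heights in $[\zeta_{k+1},\zeta_{k+1}+\frac{15}8\delta_k]$.
\item[(b)] $T_k\subset A_i\{u\le0\}$ for $i=R_k$ and $i=L_k$.
\item[(c)] The triangles $T_k$, $A_{R_k}\Delta$, $A_{L_k}\Delta$ $(k\ge0)$ have pairwise disjoint interiors.
\end{enumerate}
\end{lemma}

\begin{proof}
Write points as $a_k+\delta_kw$ with $w=(w_1,w_2)$. The third vertex $(\frac18,\frac54)$ of $\Delta$ is sent by $A_{R_k}$ to $w=\frac32(\frac5{16}+\frac3{32},\frac54)=(\frac{39}{64},\frac{15}8)$ and by $A_{L_k}$ to $w=(0,1)+\frac12(\frac{15}{16}-\frac3{32},\frac54)=(\frac{27}{64},\frac{13}8)$. So the three triangles have five vertices in all: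
\[
\begin{array}{c|ccccc}
w&(0,0)&(0,1)&(\frac38,\frac32)&(\frac{39}{64},\frac{15}8)&(\frac{27}{64},\frac{13}8)\\[2pt]\hline
\text{vertex of}&T_k,\ A_{R_k}\Delta&T_k,\ A_{L_k}\Delta&\text{all three}&A_{R_k}\Delta&A_{L_k}\Delta\\[2pt]
w_2-2w_1&0&1&\frac34&\frac{21}{32}&\frac{25}{32}
\end{array}
\]
An inequality between affine functions holds on a triangle once it holds at the vertices.

(a) At all five vertices $0\le w_2\le\frac{15}8$, which is the claim on heights, and $0\le w_1\le\frac{39}{64}$. Hence $0\le u\le\frac{39}{64}\delta_k\le\frac1{10}\zeta_{k+1}\le\frac1{10}v$, where the middle inequality holds because $\delta_k/\zeta_{k+1}=\kappa/q<\frac{64}{390}$. Since $v-2u=\zeta_{k+1}+\delta_k(w_2-2w_1)$, the last row of the table gives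
\begin{equation}\label{eq:strip}
\zeta_{k+1}\le v-2u\le\zeta_k\le 1 .
\end{equation}

(b) For the point $A_{R_k}(u,v)$ we have $w_1-\frac14w_2=\frac98u$, and $w_1-\frac14w_2$ takes the values $0,-\frac14,0$ at $a_k,b_k,c_k$. For the point $A_{L_k}(u,v)$ we have $w_1-\frac34(w_2-1)=-\frac38u$, and $w_1-\frac34(w_2-1)$ takes the values $\frac34,0,0$ at $a_k,b_k,c_k$.

(c) For different $k$ the strips \eqref{eq:strip} have disjoint interiors. For the same $k$, part (b) and $A_i\Delta\subset A_i\{u\ge0\}$ separate $T_k$ from $A_{R_k}\Delta$ and from $A_{L_k}\Delta$ by lines. By the table, $w_2-2w_1\le\frac34$ on $A_{R_k}\Delta$ and $w_2-2w_1\ge\frac34$ on $A_{L_k}\Delta$.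
\end{proof}

\begin{remark}
The teeth shrink toward the origin because a row with a lowest tooth at the origin admits no such container. Suppose a container coincides near the origin with the wedge $0\le u\le mv$. If the right side of some tooth started at the origin, the image of the wedge along it would reach slope $\frac14+\frac34m$, and containment would force $\frac14+\frac34m\le m$, that is, $m\ge1$. On the other hand, at a point $a_k=b_{k+1}$ two images of the wedge start, with slopes in $[\frac14,\frac14+\frac34m]$ and $[\frac34-\frac34m,\frac34]$, and they overlap if $m>\frac13$.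
\end{remark}

\subsection*{Words}

A \emph{word} is a finite sequence of letters $\omega=i_1\dots i_n$. We write $|\omega|=n$, let $\omega|m$ be the prefix of length $m$, and put $A_\omega=A_{i_1}\circ\dots\circ A_{i_n}$; for the empty word, $A_\varnothing$ is the identity. Each $A_\omega$ has the form
\begin{equation}\label{eq:form}
A_\omega(u,v)=A_\omega(0,0)+h_\omega\,(\sigma_\omega v+\lambda_\omega u,\ v),\qquad h_\omega>0,\quad|\lambda_\omega|=\lambda^{|\omega|}.
\end{equation}
For letters this holds with $(h,\sigma,\lambda)=(\frac32\delta_k,\frac14,\frac34)$ for $R_k$ and $(\frac12\delta_k,\frac34,-\frac34)$ for $L_k$. Substituting the formula for $A_i$ into that for $A_\omega$ gives the same form for $A_{\omega i}$, with $h_{\omega i}=h_\omega h_i$, $\sigma_{\omega i}=\sigma_\omega+\lambda_\omega\sigma_i$ and $\lambda_{\omega i}=\lambda_\omega\lambda_i$. We draw three consequences.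

\emph{Heights.} $A_\omega$ acts on heights by $v\mapsto e_\omega+h_\omega v$, where $e_\omega$ is the height of $A_\omega(0,0)$. Since $h_i\le\frac32\delta_0=\beta$ for every letter, $h_{\omega i}\le\beta h_\omega$ and $h_\omega\le\beta^{|\omega|}$.

\emph{Slopes.} The linear part of $A_\omega$ maps $(t,1)$ to $h_\omega(\phi_\omega(t),1)$, where $\phi_\omega(t)=\sigma_\omega+\lambda_\omega t$. So $A_\omega$ maps upward rays of slope $t$ to upward rays of slope $\phi_\omega(t)$, and $\phi_{\omega i}=\phi_\omega\circ\phi_i$. Let $J_\omega=\phi_\omega((0,1))$, an open interval of length $\lambda^{|\omega|}$ with $\sigma_\omega=\phi_\omega(0)$ as an endpoint. Then $J_\varnothing=(0,1)$, $J_{R_k}=(\frac14,1)$, $J_{L_k}=(0,\frac34)$, and $J_{\omega i}=\phi_\omega(J_i)\subset J_\omega$. In particular $\sigma_\omega\in[0,1]$.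

\emph{Diameters.} Two points of $\Delta$ differ by at most $\frac18$ in $u$ and $\frac54$ in $v$, so their images differ by at most $(\frac54+\frac18)h_\omega$ and $\frac54h_\omega$. Hence $\operatorname{diam}A_\omega\Delta\le3h_\omega\le3\beta^{|\omega|}$.

Define the \emph{wall} $S_\omega=A_\omega S$, which has slope $\sigma_\omega$ and height extent $h_\omega$, the \emph{cell} $\Delta_\omega=A_\omega\Delta$, the teeth $T_{\omega,k}=A_\omega T_k$ and the mouths $M_{\omega,k}=A_\omega M_k\subset S_\omega$. The two sides of $T_{\omega,k}$ other than its mouth are the walls $S_{\omega R_k}$ and $S_{\omega L_k}$. Let $\Omega_0$ be the open triangle with vertices $(0,0)$, $(0,1)$, $(-1,0)$, and set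
\[
\Omega=\Omega_0\cup\bigcup_{\omega,k}\big(\operatorname{int}T_{\omega,k}\cup M_{\omega,k}\big).
\]
The open triangles $\Omega_0$ and $\operatorname{int}T_{\omega,k}$ are the \emph{pieces}. Each wall $S_\omega$ is a full side of one piece $P_\omega$, its \emph{parent}: $P_\varnothing=\Omega_0$, and $P_{\omega i}=\operatorname{int}T_{\omega,k}$ when $i$ has index $k$. By Lemma~\ref{lem:container}(b), $P_\omega\subset A_\omega\{u<0\}$ for every $\omega$.

\subsection*{Topology of $\Omega$}

\begin{lemma}\label{lem:pieces}
\begin{enumerate}
\item[(a)] If $|\omega'|>|\omega|$, then $\operatorname{int}T_{\omega,k}\cap\operatorname{int}\Delta_{\omega'}=\varnothing$.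
\item[(b)] Distinct pieces are disjoint.
\item[(c)] $P_\omega\cup M_{\omega,k}\cup\operatorname{int}T_{\omega,k}$ contains a neighborhood of each point of $M_{\omega,k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Applying $A_\omega$ to Lemma~\ref{lem:container} gives $T_{\omega,k}\subset\Delta_\omega$ and $\Delta_{\omega i}\subset\Delta_\omega$, and shows that the triangles $T_{\omega,k}$ and $\Delta_{\omega i}$, for fixed $\omega$ and all $k,i$, have pairwise disjoint interiors. Suppose that neither of two words $\omega,\omega'$ extends the other, and let $j$ be the first position where they differ. Then $\Delta_\omega\subset\Delta_{\omega|j}$ and $\Delta_{\omega'}\subset\Delta_{\omega'|j}$, so $\Delta_\omega$ and $\Delta_{\omega'}$ have disjoint interiors.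

(a) If $\omega'$ extends $\omega$, then $\Delta_{\omega'}\subset\Delta_{\omega i}$ for some letter $i$. Otherwise neither word extends the other, and $T_{\omega,k}\subset\Delta_\omega$.

(b) Let $T_{\omega,k}$ and $T_{\omega',k'}$ be teeth with $(\omega,k)\ne(\omega',k')$ and $|\omega|\le|\omega'|$. If $|\omega|<|\omega'|$, use (a) and $T_{\omega',k'}\subset\Delta_{\omega'}$. If $|\omega|=|\omega'|$ and $\omega\ne\omega'$, the cells $\Delta_\omega$ and $\Delta_{\omega'}$ have disjoint interiors. If $\omega=\omega'$, use the first sentence of the proof. Finally $\Omega_0\subset\{u<0\}$, while all teeth lie in $\Delta\subset\{u\ge0\}$.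

(c) A point $p\in M_{\omega,k}$ lies on the line $A_\omega\{u=0\}$, in the relative interior of a side of the triangle $P_\omega$ and of a side of the triangle $T_{\omega,k}$. These triangles lie on opposite sides of the line. So a small disk about $p$ is the union of an open half-disk in $P_\omega$, an open half-disk in $\operatorname{int}T_{\omega,k}$, and a diameter in $M_{\omega,k}$.
\end{proof}

\begin{proposition}\label{prop:domain}
$\Omega$ is a bounded simply connected domain.
\end{proposition}

\begin{proof}
$\Omega\subset\Omega_0\cup\Delta$ is bounded, and it is open by Lemma~\ref{lem:pieces}(c). The pieces form a tree, each tooth being joined to its parent through one mouth, and we add them one at a time. We use the following case of van Kampen's theorem: the union of two simply connected open sets with nonempty path-connected intersection is simply connected.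

There are countably many teeth and each has finitely many ancestors. Take any enumeration and insert before each tooth its ancestors that have not yet been listed; now parents precede children. Start with $\Omega_0$ and add the interiors of the teeth with their mouths in this order. Let $U$ be the set obtained at some step; it is open by Lemma~\ref{lem:pieces}(c), and we assume that it is simply connected. Let $T'=T_{\omega,k}$ and $M'=M_{\omega,k}$ be the next tooth and mouth, so that $P_\omega\subset U$. The set $U$ lies in the closure of the union of its pieces, and these pieces miss the open set $\operatorname{int}T'$ by Lemma~\ref{lem:pieces}(b). So $U\cap\operatorname{int}T'=\varnothing$. Every neighborhood of a point of $M'$ meets $\operatorname{int}T'$, and $U$ is open, so also $U\cap M'=\varnothing$.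

Let $B$ be an open triangle with base $M'$ and third vertex in $P_\omega$; it lies in $P_\omega$ by convexity. The set $U'=\operatorname{int}T'\cup M'\cup B$ is open and star-shaped about any point of $M'$, hence simply connected, and $U\cap U'=B$ is convex. Therefore $U\cup U'=U\cup M'\cup\operatorname{int}T'$ is simply connected. Thus $\Omega$ is an increasing union of simply connected domains. It is connected, and every loop in $\Omega$ is compact, so it lies in one of these domains and contracts there.
\end{proof}

\section{Following the rays}\label{sec:rays}

Fix a root $x=(x_1,x_2)\in\Omega$. If $\mu\ge c\nu$ with $c>0$, then every set that carries $\mu$ carries $\nu$, so $\dim\mu\ge\dim\nu$. It is therefore enough to study one interval of slopes, and we may choose it to suit $x$. We begin with an observation that will be used twice.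

\begin{lemma}\label{lem:visible}
Let $\Sigma$ be an open segment whose line does not contain $x$. Then $\{s\in(0,1):\Gamma_s\cap\Sigma\ne\varnothing\}$ is an open interval or empty.
\end{lemma}

\begin{proof}
The set $\mathcal C=\{x+\ell(s,1):\ell>0,\ 0<s<1\}$ is open and convex, so $\Sigma\cap\mathcal C$ is an open segment or empty. The slope of $p-x$ is a continuous function of $p\in\Sigma\cap\mathcal C$. It is injective, because two points with the same slope lie on one ray from $x$, which would put $x$ on the line of $\Sigma$. A continuous injective real function maps an open segment onto an open interval.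
\end{proof}

\subsection*{The first wall}

To use \eqref{eq:wall} we need a lower bound $d$ for the height gained, and to use Lemma~\ref{lem:visible} we need $x$ to be away from the segments that the rays cross. Both come from a wall that has $x$ behind it.

\begin{lemma}\label{lem:start}
There are a word $\alpha$, a nonempty open interval $I_0\subset J_\alpha$ and a number $d>0$ such that $x\in A_\alpha\{u<0\}$ and, for every $s\in I_0$, the ray $\Gamma_s$ meets $S_\alpha$ at a point other than its endpoints, at height at least $x_2+d$, and the part of $\Gamma_s$ before that point lies in $\Omega$.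
\end{lemma}

\begin{proof}
\emph{Case $x\in\Omega_0$.} Take $\alpha=\varnothing$ and $d=-x_1$. The triangle $\Omega_0$ is given by $u<0$, $v>0$, $v-u<1$, so $d>0$, $x_2>0$ and $d<1-x_2$. The ray $\Gamma_s$ meets $\{u=0\}$ at height $x_2+d/s$. For $s\in I_0=(\frac d{1-x_2},1)$ this height lies in $(x_2+d,1)$, and the segment before the crossing lies in $\Omega_0$ by convexity.

\emph{Case $x\in\operatorname{int}T_k\cup M_k$.} Take $\alpha=R_k$. Write $x=\xi_aa_k+\xi_bb_k+\xi_cc_k$ with $\xi_a+\xi_b+\xi_c=1$, $\xi_a,\xi_b>0$, $\xi_c\ge0$. Since $\xi_b>0$, the point $x$ lies strictly on the same side of the line $a_kc_k$ as $b_k$, that is, $x\in A_{R_k}\{u<0\}$. Moreover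
\[
c_k-x=\xi_a(c_k-a_k)+\xi_b(c_k-b_k)=\delta_k\big(\tfrac38(\xi_a+\xi_b),\ \tfrac32\xi_a+\tfrac12\xi_b\big),
\]
an upward vector with slope strictly between $\frac14$ and $\frac34$. Let $d$ be half of its height. By continuity there is an open segment $\Sigma\subset(a_k,c_k)$ ending at $c_k$ such that for $p\in\Sigma$ the vector $p-x$ has height at least $d$ and slope in $(\frac14,\frac34)\subset J_{R_k}$. Let $I_0$ be the set of these slopes, an open interval by Lemma~\ref{lem:visible}. For $p\in\Sigma$, all three barycentric coordinates of a point of $(x,p)$ are positive, since $x$ contributes to those of $a_k,b_k$ and $p$ to that of $c_k$. So $(x,p)\subset\operatorname{int}T_k$.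

\emph{Case $x\in\operatorname{int}T_{\omega,k}\cup M_{\omega,k}$.} Apply the previous case to $A_\omega^{-1}x$ to get $I_0'$ and $d'$, and take $\alpha=\omega R_k$, $I_0=\phi_\omega(I_0')$, $d=h_\omega d'$.
\end{proof}

Fix $\alpha$, $I_0$, $d$ and put $n_0=|\alpha|$. Let $X$ be the set of $s\in I_0$ such that $x+\ell(s,1)$ is a vertex of a tooth for some $\ell>0$. Each vertex accounts for at most one slope, so $X$ is countable. Put $I_*=I_0\setminus X$.

\subsection*{Itineraries and hitting points}

Let $s\in I_*$. We define words $\omega_n=\omega_n(s)$ of length $n\ge n_0$, each extending the previous one, and points $p_n=p_n(s)\in\Gamma_s$ such that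
\begin{equation}\label{eq:itin}
s\in J_{\omega_n},\qquad p_n\in S_{\omega_n}\ \text{is not an endpoint of}\ S_{\omega_n},\qquad p_n\ \text{has height at least}\ x_2+d .
\end{equation}
Let $\omega_{n_0}=\alpha$ and let $p_{n_0}$ be the crossing point from Lemma~\ref{lem:start}. Given $\omega_n$ and $p_n$, apply $A_{\omega_n}^{-1}$. The part of $\Gamma_s$ from $p_n$ on becomes an upward ray of slope $t=\phi_{\omega_n}^{-1}(s)\in(0,1)$ from a point $(0,v)$ with $0<v<1$, and it avoids all $a_k,b_k,c_k$ because $s\notin X$. So $(0,v)$ lies in exactly one mouth $M_k$. By Lemma~\ref{lem:sort}, applied to the homothetic copy $T_k$ of $T$, the ray runs through $\operatorname{int}T_k$ and leaves through the open side belonging to a letter $i\in\{R_k,L_k\}$ with $t\in J_i$. Put $\omega_{n+1}=\omega_ni$, and let $p_{n+1}$ be the image of the exit point under $A_{\omega_n}$. Then $s=\phi_{\omega_n}(t)\in J_{\omega_{n+1}}$, the point $p_{n+1}$ is higher than $p_n$, and \eqref{eq:itin} holds for $n+1$. Moreover $p_n\in M_{\omega_n,k}$ and $(p_n,p_{n+1})\subset\operatorname{int}T_{\omega_n,k}$.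

\begin{lemma}\label{lem:hit}
For $s\in I_*$ the points $p_n(s)$ converge to a point $y(s)\in\bigcap_n\Delta_{\omega_n(s)}$, and $y(s)$ is the point where $\Gamma_s$ first leaves $\Omega$. Its height $Z(s)$ is at least $x_2+d$.
\end{lemma}

\begin{proof}
For $m\ge n$ we have $p_m\in S_{\omega_m}\subset\Delta_{\omega_m}\subset\Delta_{\omega_n}$, and $\operatorname{diam}\Delta_{\omega_n}\le3\beta^n\to0$. So the limit $y$ exists and lies in every closed cell $\Delta_{\omega_n}$. The points $p_n$ move up along $\Gamma_s$, so $Z(s)\ge x_2+d$, and the part of $\Gamma_s$ before $y$ consists of the part before $p_{n_0}$, the points $p_n$ and the segments $(p_n,p_{n+1})$. All of these lie in $\Omega$.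

Suppose that $y\in\Omega$. Then $y$ lies in a piece or a mouth, and by Lemma~\ref{lem:pieces}(c) it has an open neighborhood $N$ contained in the union of at most two pieces and at most one mouth. Since $y$ lies in the closure of $\operatorname{int}\Delta_{\omega_n}$, the open set $N\cap\operatorname{int}\Delta_{\omega_n}$ is nonempty. It is not contained in a segment, so $\operatorname{int}\Delta_{\omega_n}$ meets one of the two pieces, for every $n$. But $\Omega_0$ misses $\Delta$, and $\operatorname{int}T_{\omega,k}$ misses $\operatorname{int}\Delta_{\omega_n}$ when $n>|\omega|$, by Lemma~\ref{lem:pieces}(a). This is a contradiction for large $n$.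
\end{proof}

\subsection*{Slopes with a common itinerary}

For a word $\omega$ extending $\alpha$ let
\[
I(\omega)=\{s\in I_*:\ \omega_{|\omega|}(s)=\omega\}.
\]
For each $n\ge n_0$ the sets $I(\omega)$ with $|\omega|=n$ partition $I_*$, and $I(\omega)$ is the disjoint union of the sets $I(\omega i)$. We shall need to know that slopes close to a typical $s$ share a long part of its itinerary, and the first step is to show that the sets $I(\omega)$ are intervals.

\begin{lemma}\label{lem:intervals}
For every $\omega$ extending $\alpha$ there is an open interval $\hat I(\omega)\subset I_0$, possibly empty, with $I(\omega)=\hat I(\omega)\setminus X$. The maps $y$ and $Z$ are Borel on $I_*$.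
\end{lemma}

\begin{proof}
For $n_0\le m<|\omega|$ let $k_m$ be the index of the $(m+1)$-st letter of $\omega$. Let $\mathcal S$ be the finite family of the mouths $M_{\omega|m,k_m}$ and the walls $S_{\omega|(m+1)}$ without their endpoints, $n_0\le m<|\omega|$. We claim that $s\in I_*$ belongs to $I(\omega)$ if and only if $\Gamma_s$ meets every segment of $\mathcal S$. If $s\in I(\omega)$, the points $p_m$ and $p_{m+1}$ lie on these segments. Conversely, suppose that $\Gamma_s$ meets them all and that $\omega_m(s)=\omega|m$, which holds for $m=n_0$. Since $s\in J_{\omega|m}$, the slope $s$ differs from $\sigma_{\omega|m}$, so $\Gamma_s$ meets $S_{\omega|m}$ only at $p_m$, and $p_m\in M_{\omega|m,k_m}$. A line through an interior point of a triangle meets its boundary in exactly two points, which for $T_{\omega|m,k_m}$ are $p_m$ and $p_{m+1}$. The ray meets the open side $S_{\omega|(m+1)}$ of this triangle, so $p_{m+1}$ lies on it, and $\omega_{m+1}(s)=\omega|(m+1)$.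

Let $\Sigma\in\mathcal S$. Its endpoints are vertices of teeth, and its closure lies in $\Delta_\alpha\subset A_\alpha\{u\ge0\}$, so it does not contain $x$. If $x$ is on the line of $\Sigma$, a ray from $x$ that meets $\Sigma$ runs along this line through both endpoints; then no $s\in I_*$ qualifies, and we take $\hat I(\omega)=\varnothing$. If this happens for no $\Sigma\in\mathcal S$, let $\hat I(\omega)$ be the intersection of $I_0$ with the finitely many open intervals given by Lemma~\ref{lem:visible}.

In particular the sets $I(\omega)$ are Borel. On $I(\omega)$, with $n=|\omega|$, we have $p_n(s)=x+\ell(s,1)$ with $\ell=K/(s-\sigma_\omega)$ for a constant $K$, and this is continuous in $s$. So each $p_n$ is Borel, and so are $y=\lim p_n$ and $Z$.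
\end{proof}

For $s\in I(\omega)$ let $z_\omega(s)$ be the height of $p_{|\omega|}(s)$. The computation with a single wall now gives the gain $\lambda^n$.

\begin{lemma}\label{lem:cross}
Let $\omega$ extend $\alpha$ and $n=|\omega|$. For every bounded interval $H$,
\[
\big|\{s\in I(\omega):z_\omega(s)\in H\}\big|\le\frac{\lambda^n|H|}d,\qquad\text{and}\qquad|\hat I(\omega)|\le\frac{\lambda^nh_\omega}d .
\]
\end{lemma}

\begin{proof}
Let $s,s'\in I(\omega)$, $\ell=z_\omega(s)-x_2$, $\ell'=z_\omega(s')-x_2$. By \eqref{eq:itin}, $\ell,\ell'\ge d$, and $0<|s-\sigma_\omega|<\lambda^n$ because $s\in J_\omega$ and $\sigma_\omega$ is an endpoint of $J_\omega$. So \eqref{eq:wall} gives $|s-s'|\le\lambda^n|z_\omega(s)-z_\omega(s')|/d$. Hence the set in the first inequality has diameter at most $\lambda^n|H|/d$. For the second take $H=[e_\omega,e_\omega+h_\omega]$, the range of heights of $S_\omega$, and use $|\hat I(\omega)|=|I(\omega)|$.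
\end{proof}

\section{Two estimates}\label{sec:estimates}

\subsection*{Heights of hitting points}

Lemma~\ref{lem:cross} controls the height at which a ray crosses $S_\omega$, but we need the height $Z$ at which it ends. At scales larger than the tooth that the ray enters, the two heights are interchangeable. At smaller scales we must pass to the next generation, and there several walls compete: for example, both sides of $T_k$ cover the heights between $\zeta_k$ and $\zeta_k+\frac12\delta_k$. We shall see that at most $8$ walls compete. Each carries an extra factor $\lambda$, so a generation costs $8\lambda=6$. For $\omega$ extending $\alpha$ and $\rho>0$ let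
\[
F(\omega,\rho)=\sup_H\big|\{s\in I(\omega):Z(s)\in H\}\big|,
\]
where $H$ runs over the closed intervals of length $\rho$. Note that $1/\beta=\frac2310^{16}$, so the exponent $\eta$ of Theorem~\ref{thm:main} satisfies $\beta^{-\eta}=6$.

\begin{lemma}\label{lem:overlap}
With $n=|\omega|$,
\[
F(\omega,\rho)\le\frac{18}{5}\,\frac{\lambda^n\rho}{d}\,\max\Big\{1,\frac{5h_\omega}{4\rho}\Big\}^{\eta}.
\]
\end{lemma}

\begin{proof}
\emph{A recursive inequality.} Let $H$ be a closed interval of length $\rho$, and let
\[
W_k=\big[e_\omega+h_\omega\zeta_{k+1},\ e_\omega+h_\omega\zeta_{k+1}+\tfrac{15}8h_\omega\delta_k\big].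
\]
If $s\in I(\omega i)$ with $i$ of index $k$, then $p_n(s)\in M_{\omega,k}\subset T_{\omega,k}$ and $y(s)\in\Delta_{\omega i}$, so both $z_\omega(s)$ and $Z(s)$ lie in $W_k$ by Lemma~\ref{lem:container}(a). Call $k$ \emph{small} if $|W_k|\le\rho$ and \emph{large} otherwise. Since $\delta_k\to0$, only finitely many $k$ are large.

Consider first all $s\in I(\omega)$ with $Z(s)\in H$ whose next letter has small index. For these $|z_\omega(s)-Z(s)|\le\rho$, so $z_\omega(s)$ lies in the interval of length $3\rho$ concentric with $H$. By Lemma~\ref{lem:cross} they form a set of measure at most $3\lambda^n\rho/d$, however many small teeth are involved.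

For the remaining $s$ with $Z(s)\in H$, the index $k$ of the next letter is large and $W_k\cap H\ne\varnothing$. Let $j$ be the largest such index and $k<j$ another one. The lower end of $W_k$ is not above the top of $H$, and the upper end of $W_j$ is not below the bottom of $H$. Hence
\[
h_\omega(\zeta_{k+1}-\zeta_{j+1})\le\rho+\tfrac{15}8h_\omega\delta_j<\tfrac{15}4h_\omega\delta_j ,
\]
where the last step uses that $j$ is large. On the other hand $\zeta_{k+1}-\zeta_{j+1}=\sum_{l=k+1}^j\delta_l\ge(j-k)\delta_j$. So $j-k\le3$: at most $4$ indices, hence at most $8$ letters, occur. Therefore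
\begin{equation}\label{eq:rec}
\big|\{s\in I(\omega):Z(s)\in H\}\big|\le\frac{3\lambda^n\rho}d+\sum_{i\in\mathcal L}F(\omega i,\rho)
\end{equation}
for a set $\mathcal L$ of at most $8$ letters. Since $|W_k|\le\frac{15}8\kappa h_\omega=\frac54\beta h_\omega$, all indices are small and $\mathcal L$ is empty if $\frac54\beta h_\omega\le\rho$.

\emph{Induction.} We claim that for every integer $g\ge0$ and every $\omega$ with $\frac54\beta^{g+1}h_\omega\le\rho$,
\[
F(\omega,\rho)\le\frac{3\lambda^{|\omega|}\rho}d\sum_{j=0}^g6^j .
\]
For $g=0$ this is \eqref{eq:rec} with $\mathcal L$ empty. For $g\ge1$ we have $\frac54\beta^gh_{\omega i}\le\frac54\beta^{g+1}h_\omega\le\rho$, so the claim for $g-1$ applies to each $\omega i$, and the sum in \eqref{eq:rec} is at most $8\lambda\cdot\frac{3\lambda^n\rho}d\sum_{j=0}^{g-1}6^j=\frac{3\lambda^n\rho}d\sum_{j=1}^{g}6^j$.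

Now let $g$ be the least integer $\ge0$ with $\frac54\beta^{g+1}h_\omega\le\rho$. Since $\sum_{j=0}^g6^j\le\frac656^g$, we get $F(\omega,\rho)\le\frac{18}5\frac{\lambda^n\rho}d6^g$. If $g=0$ we are done. If $g\ge1$, minimality gives $\beta^{-g}<\frac{5h_\omega}{4\rho}$, and $6^g=(\beta^{-g})^\eta\le(\frac{5h_\omega}{4\rho})^\eta$.
\end{proof}

\subsection*{Distance to the ends of the intervals}

Lemma~\ref{lem:overlap} concerns one word $\omega$. A ball about $y(s)$ could also receive rays with other itineraries. Rays that end near $y(s)$ have slopes near $s$, so it suffices to show that a typical $s$ is not too close to the ends of $\hat I(\omega_n(s))$. There are infinitely many intervals in each generation, so we cannot simply multiply their number by the width of a margin. We use $\min\{A,B\}\le\sqrt{AB}$ instead, which leads to a convergent sum because $\sum_k\delta_k^{1/2}<\infty$.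

\begin{lemma}\label{lem:margin}
Let $\epsilon_n=(\kappa/12)^n$. For almost every $s\in I_*$, the inclusion $(s-\epsilon_n,s+\epsilon_n)\subset\hat I(\omega_n(s))$ holds for all sufficiently large $n$.
\end{lemma}

\begin{proof}
Let $B_n$ be the set of $s\in I_*$ for which the inclusion fails at level $n$. A point of $B_n\cap I(\omega)$, $|\omega|=n$, lies in $\hat I(\omega)$ within distance $\epsilon_n$ of an endpoint. With sums over the words of length $n$ extending $\alpha$, Lemma~\ref{lem:cross} gives
\[
|B_n|\le\sum_\omega\min\{2\epsilon_n,|\hat I(\omega)|\}\le\Big(\frac{2\epsilon_n}d\Big)^{1/2}\sum_\omega(\lambda^nh_\omega)^{1/2}=\Big(\frac{2\epsilon_n}d\Big)^{1/2}(\lambda^{n_0}h_\alpha)^{1/2}\,\Theta^{\,n-n_0},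
\]
where $\Theta=\sum_i(\lambda h_i)^{1/2}$ is a sum over all letters; the last equality holds because $h$ is multiplicative. We have $\lambda h_{R_k}=\frac98\delta_k$, $\lambda h_{L_k}=\frac38\delta_k$, and
\[
\sum_k\delta_k^{1/2}=\frac{\sqrt\kappa}{1-\sqrt q}=\frac{1+\sqrt q}{\sqrt\kappa}<\frac2{\sqrt\kappa},\qquad\Big(\sqrt{\tfrac98}+\sqrt{\tfrac38}\Big)^2=\frac32+\frac{3\sqrt3}4 .
\]
Hence $\kappa\Theta^2<6+3\sqrt3<11.2$, and $|B_n|\le C_0(\kappa\Theta^2/12)^{n/2}\le C_0(11.2/12)^{n/2}$ with $C_0$ independent of $n$. So $\sum_n|B_n|<\infty$, and by the Borel--Cantelli lemma almost every $s$ lies in only finitely many $B_n$.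
\end{proof}

\section{The dimension of the hitting measure}\label{sec:proof}

Balls $B(y,r)$ are closed. Let $\nu$ be the image of Lebesgue measure on $I_*$ under the Borel map $y$, so that $\nu(G)=|\{s\in I_*:y(s)\in G\}|$ for Borel sets $G$. The next lemma is the mass distribution principle in the form we need; the use of outer measure avoids questions of measurability.

\begin{lemma}\label{lem:mass}
Let $C,D>0$. Suppose that for almost every $s\in I_*$ there is $r(s)>0$ with $\nu(B(y(s),r))\le Cr^D$ for all $0<r<r(s)$. Then $\dim\nu\ge D$.
\end{lemma}

\begin{proof}
Let $\nu(E^c)=0$, so that $y(s)\in E$ for almost every $s\in I_*$. For $N\ge1$ let $G_N$ be the set of $s\in I_*$ with $y(s)\in E$ and $\nu(B(y(s),r))\le Cr^D$ for all $0<r<1/N$; letting $r\downarrow0$ shows that the bound also holds for $r=0$. The sets $G_N$ cover almost all of $I_*$ and $|I_*|>0$, so some $G_N$ has outer Lebesgue measure $m>0$. Let $\{U_j\}$ be a countable cover of $E$ with $r_j=\operatorname{diam}U_j<1/N$. For each $j$ such that $U_j$ meets $y(G_N)$, choose $s_j\in G_N$ with $y(s_j)\in U_j$; then $U_j\subset B(y(s_j),r_j)$. The preimages of these balls under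 $y$ cover $G_N$, so
\[
m\le\sum_j\nu\big(B(y(s_j),r_j)\big)\le C\sum_j(\operatorname{diam}U_j)^D .
\]
Hence $\mathcal H^D(E)\ge m/C>0$ and $\dim_HE\ge D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega$ be the domain of Proposition~\ref{prop:domain}, let $x\in\Omega$, and keep the notation above.

\emph{The value of $D$.} Put $\chi=\log\frac43-\eta\log18$ and $\Lambda=\log(12/\kappa)=\log(12\cdot10^{16})$, so that $D=1+\chi/\Lambda$. Numerically $\eta<0.0492$, $\eta\log18<0.1423$, $\log\frac43>0.2876$ and $\Lambda<39.33$. Hence $\chi>0.1453$ and $D>1.0036$.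

\emph{Reduction to $\nu$.} The ray $\Gamma_s$ has direction angle $\theta$ with $\cot\theta=s$, so $|d\theta|=ds/(1+s^2)\ge ds/2$ for $s\in(0,1)$. By Lemma~\ref{lem:hit}, $y(s)=Y_x(\theta)$ for $s\in I_*$. Hence $\mu_x\ge\frac1{4\pi}\nu$ and $\dim\mu_x\ge\dim\nu$. It remains to verify the hypothesis of Lemma~\ref{lem:mass}.

\emph{A ball sees one wall.} Let $s\in I_*$ satisfy the conclusion of Lemma~\ref{lem:margin} for all $n\ge n(s)$. Fix such an $n$, and put $\omega=\omega_n(s)$ and $r_n=d\epsilon_n/4$. Let $s'\in I_*$ with $y(s')\in B(y(s),r_n)$. Write $y(s)=x+\ell(s,1)$ and $y(s')=x+\ell'(s',1)$, where $\ell'=Z(s')-x_2\ge d$. The two coordinates of $y(s')-y(s)$ are $s'\ell'-s\ell$ and $\ell'-\ell$, and each is at most $r_n$ in absolute value. Since $0<s<1$,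
\[
d\,|s'-s|\le|(s'-s)\ell'|\le|s'\ell'-s\ell|+s|\ell-\ell'|\le2r_n .
\]
So $|s'-s|\le\epsilon_n/2$, hence $s'\in\hat I(\omega)\setminus X=I(\omega)$. Also $Z(s')$ lies in the closed interval of length $2r_n$ centered at $Z(s)$. Therefore $\nu(B(y(s),r_n))\le F(\omega,2r_n)$.

\emph{The mass of the ball.} Since $h_\omega\le\beta^n$ and $\beta/(\kappa/12)=18$, we have $\frac{5h_\omega}{8r_n}=\frac{5h_\omega}{2d\epsilon_n}\le\frac5{2d}18^n$. Lemma~\ref{lem:overlap} with $\rho=2r_n$ gives
\[
\nu\big(B(y(s),r_n)\big)\le C_1r_n(\lambda18^\eta)^n=C_1r_ne^{-\chi n},\qquad C_1=\frac{36}{5d}\max\Big\{1,\frac5{2d}\Big\}^\eta .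
\]
Now $r_n=\frac d4e^{-\Lambda n}$, so $e^{-\chi n}=(4r_n/d)^{D-1}$ and $\nu(B(y(s),r_n))\le C_2r_n^D$ with $C_2=C_1(4/d)^{D-1}$. If $0<r<r_{n(s)}$, choose $n\ge n(s)$ with $r_{n+1}\le r<r_n$. Then
\[
\nu\big(B(y(s),r)\big)\le C_2r_n^D=C_2e^{\Lambda D}r_{n+1}^D\le C_2e^{\Lambda D}r^D .
\]
The constant does not depend on $s$, and almost every $s\in I_*$ is covered by Lemma~\ref{lem:margin}. Lemma~\ref{lem:mass} gives $\dim\nu\ge D$. The root $x\in\Omega$ was arbitrary.
\end{proof}

\begin{remark}
The root enters only through $\alpha$, $I_0$ and $d$, which affect the constants and not the exponent; this is why the bound holds for every root. The geometry of Lemma~\ref{lem:container} needs only $\kappa/q\le\frac{64}{390}$. The extreme smallness of $\kappa$ is used for $\chi>0$, which means $\log(1/\beta)>\log6\cdot\log18/\log\frac43$; without it the loss in Lemma~\ref{lem:overlap} absorbs the gain in Lemma~\ref{lem:cross}. The constant $12$ was chosen to exceed $6+3\sqrt3$.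
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:curves}]
On $[0,a]$ we have $\gamma(t)=\varphi(t)e$, where $e$ is a unit vector and $\varphi:[0,a]\to[0,L]$ is a continuous bijection with $\varphi(0)=0$, hence increasing. Let $\Omega$ be the domain of Theorem~\ref{thm:main} and $\Omega'=c\,\Omega$ with $c>0$ so small that $\operatorname{diam}\Omega'<L$. For $x\in\Omega'$ the point $x+L\operatorname{rot}_\theta e$ is outside $\Omega'$, so the rotated curve leaves $\Omega'$ during its initial segment, at the point where the ray from $x$ in the direction $\operatorname{rot}_\theta e$ leaves $\Omega'$. This direction is uniformly distributed on the circle. So $\mu_x$ is the hitting measure of the ray in $\Omega'$, which is the image under $p\mapsto cp$ of the hitting measure of the ray in $\Omega$ with root $x/c$. A similarity preserves the Hausdorff dimension of sets, hence of measures.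
\end{proof}

\begin{thebibliography}{1}
\bibitem{BS} Itai Benjamini and Alexander Shamov, \emph{Where does a random process hit a fractal barrier?}, arXiv:1608.00505 (2016).
\end{thebibliography}
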